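
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}


\title{Asymptotic normality of $C^1$ linear statistics\\ of the zeros of the Gaussian entire function}

\begin{abstract}
Let $\mathcal Z$ be the zero set of the Gaussian entire function and let $n(r,h)=\sum_{a\in\mathcal Z}h(a/r)$. We prove that for every real, compactly supported $h\in C^1$, $h\not\equiv0$, the normalized statistic $n(r,h)$ converges in distribution to the standard Gaussian law as $r\to\infty$. This answers a question of Nazarov and Sodin. The proof gives a criterion for bounded test functions: normality holds as soon as the second-order modulus of continuity of $h$ at scale $1/r$ is $o\big(\sqrt{\operatorname{Var} n(r,h)}\big)$. We also show that $C^1$ can be replaced by the Lipschitz class, and that no modulus of continuity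 weaker than Lipschitz suffices.
\end{abstract}

\section{The question and the answer}

\subsection{Linear statistics}

Let $\xi_0,\xi_1,\dots$ be independent standard complex Gaussian random variables (density $\pi^{-1}e^{-|\zeta|^2}$ on $\mathbb C$). The \emph{Gaussian entire function} (G.E.F.) is
\[
F(z)=\sum_{k\ge0}\xi_k\frac{z^k}{\sqrt{k!}},\qquad \mathbb E F(z)\overline{F(z')}=e^{z\bar z'} .
\]
Its zero set $\mathcal Z$ is a random point set whose law is invariant under translations of the plane, with density $1/\pi$ (both facts are checked in Section~\ref{sec:model}). For a real test function $h$ on $\mathbb C$ and $r>0$ consider the linear statistic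
\[
n(r,h)=\sum_{a\in\mathcal Z}h\Big(\frac ar\Big),\qquad V(r)=\operatorname{Var}n(r,h).
\]
Thus $n(r,h)$ samples $h$ at about $r^2$ points. We say that $n(r,h)$ has \emph{asymptotically normal fluctuations} if $(n(r,h)-\mathbb E n(r,h))/\sqrt{V(r)}$ converges in distribution to the standard real Gaussian law as $r\to\infty$.

For an integer $k\ge1$ let $C^k$ be the class of $k$ times continuously differentiable functions. For non-integer $\alpha>0$, $C^\alpha$ consists of the functions whose partial derivatives of order $\lfloor\alpha\rfloor$ exist and are H\"older continuous with exponent $\alpha-\lfloor\alpha\rfloor$. We write $C^\alpha_0$ for the real, compactly supported functions in $C^\alpha$, and $C^0_0$ for the bounded, compactly supported measurable functions. The following facts are known.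
\begin{itemize}
\item[(i)] If $h\in C^0_0$ does not vanish a.e., then $V(r)\ge c(h)r^{-2}$ for all $r\ge1$, with some $c(h)>0$.
\item[(ii)] If $h\in C_0^\alpha$ for some $\alpha\ge0$ and $V(r)>r^{-2\alpha+\epsilon}$ for some $\epsilon>0$ and all large $r$, then the fluctuations are asymptotically normal. By (i), this covers every $h\in C^\alpha_0$ with $\alpha>1$ that does not vanish a.e.
\item[(iii)] Let $0<\alpha<1$ and $h_\alpha(x)=|x|^\alpha\psi(x)$, where $\psi$ is a smooth cut-off equal to $1$ near the origin. Then $h_\alpha\in C_0^\alpha$, $V(r)\simeq r^{-2\alpha}$, and the fluctuations are \emph{not} asymptotically normal.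
\end{itemize}
Normality therefore holds above $C^1$ and can fail below it. Nazarov and Sodin \cite{NS} ask what happens at the threshold: \emph{does asymptotic normality hold for all $h\in C^1_0$?} Fact (ii) does not decide this; Example~\ref{ex:log} exhibits a $C^1_0$ function to which it does not apply for any $\alpha$.

\subsection{Which answer to expect}

The variance can be as small as (i) allows, of order $r^{-2}$, although about $r^2$ zeros take part. When the total fluctuation is small, a bounded number of zeros near a singular point of $h$ may be responsible for a fixed proportion of it. This is what one sees in (iii): near the origin $h_\alpha(x/r)=r^{-\alpha}|x|^\alpha$, so the zeros at bounded distance from the origin contribute a random amount of order $r^{-\alpha}$, and this is the order of the standard deviation of the entire statistic.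

How much can one patch of unit size contribute in general? For $h\in C^2_0$, Green's formula
\[
\sum_{a}h(a/r)=\frac1{2\pi}\int\Delta\big(h(\cdot/r)\big)\log|F|\,dm
\]
involves only the Laplacian of $h(\cdot/r)$, so the locally affine part of $h(\cdot/r)$ does not contribute. This suggests measuring the effect of one patch by a second difference at scale $1/r$,
\[
\omega_2(h,t)=\sup_{z\in\mathbb C,\ |\zeta|\le t}|h(z+\zeta)+h(z-\zeta)-2h(z)|,\qquad t=\frac1r .
\]
For $h\in C_0^1$ we have $\omega_2(h,1/r)=o(1/r)$, while the standard deviation of $n(r,h)$ is at least of order $1/r$. No single patch matters, and one expects a central limit theorem. This is correct.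

\subsection{Results}

\begin{theorem}\label{thm:main}
If $h\in C_0^1$ and $h\not\equiv0$, then $n(r,h)$ has asymptotically normal fluctuations.
\end{theorem}

Recall that the $p$-th cumulant $\kappa_p(X)$ of a random variable with finite moments is $p!$ times the coefficient of $t^p$ in the formal power series $\log\sum_{q\ge0}\mathbb E X^q\,t^q/q!$. Thus $\kappa_1$ is the mean and $\kappa_2$ the variance, and for a Gaussian variable $\kappa_p=0$ when $p\ge3$.

\begin{theorem}\label{thm:criterion}
Let $h$ be real, bounded, Borel, compactly supported, and not a.e.\ $0$. For every $p\ge3$ there is a constant $C_p$, depending only on $p$, such that the $p$-th cumulant of $(n(r,h)-\mathbb E n(r,h))/\sqrt{V(r)}$ is at most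
\[
C_p\Big(\frac{\omega_2(h,1/r)}{\sqrt{V(r)}}\Big)^{p-2}
\]
in absolute value. Hence, if $\omega_2(h,1/r)^2=o(V(r))$ as $r\to\infty$, the fluctuations are asymptotically normal.

In particular, for $0\le\alpha\le1$ and Borel $h\in C_0^\alpha$, not a.e.\ $0$, the condition $r^{2\alpha}V(r)\to\infty$ suffices. For $0<\alpha<1$ it cannot be relaxed to $\liminf_{r\to\infty} r^{2\alpha}V(r)>0$.
\end{theorem}

The third theorem locates the exact threshold among moduli of continuity.

\begin{theorem}\label{thm:border}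
\textup{(a)} If $h$ is as in Theorem~\ref{thm:criterion} and $\omega_2(h,t)=O(t)$ as $t\to0$ (in particular, if $h$ is Lipschitz), then $n(r,h)$ has asymptotically normal fluctuations.

\textup{(b)} Let $L:[1,\infty)\to[1,\infty)$ be any function with $L(s)\to\infty$ as $s\to\infty$. There is a continuous compactly supported $h\not\equiv0$ with
\[
|h(x)-h(y)|\le|x-y|\,L\big(1/|x-y|\big)\qquad\text{for } 0<|x-y|\le1
\]
whose fluctuations are \emph{not} asymptotically normal.
\end{theorem}

The proof of Theorem~\ref{thm:main} does not use Theorem~\ref{thm:border}, nor (i)--(iii). Fact (i) is reproved, for Borel $h$, in Corollary~\ref{cor:var}; fact (iii) is used only for the last sentence of Theorem~\ref{thm:criterion}. The $C^1$ hypothesis enters through the single relation $\omega_2(h,1/r)=o(1/r)$.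

\subsection{Plan and conventions}

Sections~\ref{sec:model} and~\ref{sec:variance} introduce a stationary potential $w=\log|F|-\dots$ and the spectral formula for the variance. Section~\ref{sec:split} contains the main idea: it treats the third cumulant of a smooth statistic by hand and then splits a rough test function at unit scale. Sections~\ref{sec:points}--\ref{sec:cumulants} prove the cumulant bound that makes the idea work. Sections~\ref{sec:proofs} and~\ref{sec:border} prove the theorems.

Throughout, $m$ is area measure, $\|\cdot\|_2$ is the $L^2(m)$ norm, and $\|\mu\|$ is the total variation of a measure $\mu$. For matrices, $\|\cdot\|$ is the operator norm, and $\Sigma\ge\Sigma'$ means that $\Sigma-\Sigma'$ is Hermitian and nonnegative definite. The letters $Q,Q',Q_i$ denote translates of $[0,1)^2$ by elements of $\mathbb Z^2$, and $n(B)=\#(\mathcal Z\cap B)$. The letters $C,c>0$, possibly with indices, denote constants depending only on the indices; they may change from line to line. The Fourier transform is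 $\hat f(\lambda)=\int f(z)e^{-2\pi i\langle\lambda,z\rangle}dm(z)$, with $\langle\cdot,\cdot\rangle$ the real inner product of $\mathbb C=\mathbb R^2$. All Gaussian vectors below are complex linear in the $\xi_k$, hence circular: such a vector $X\in\mathbb C^n$ is determined in law by $\Sigma=\mathbb E XX^*$, and if $\Sigma$ is invertible its density is
\[
p_\Sigma(x)=\pi^{-n}(\det\Sigma)^{-1}e^{-x^*\Sigma^{-1}x}.
\]

\section{The zeros and the logarithmic potential}\label{sec:model}

\paragraph{Simplicity of the zeros.} Write $F=\xi_0+F_1$, where $F_1$ is independent of $\xi_0$ and a.s.\ non-constant. If $F$ has a multiple zero, then $\xi_0$ lies in $\{-F_1(z):F_1'(z)=0\}$, a countable set independent of $\xi_0$. Since the law of $\xi_0$ has no atoms, a.s.\ all zeros are simple, and sums over $\mathcal Z$ agree with sums counting multiplicity.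

\paragraph{Translations.} For an entire function $f$ and $v\in\mathbb C$ put
\[
T_vf(z)=f(z+v)\,e^{-z\bar v-|v|^2/2}.
\]
Then
\[
T_vT_{v'}f(z)=f(z+v+v')e^{-(z+v)\bar v'-|v'|^2/2-z\bar v-|v|^2/2}=e^{-i\operatorname{Im}(v\bar v')}\,T_{v+v'}f(z),
\]
so $T_vT_{v'}$ is a unimodular multiple of $T_{v+v'}$, and $T_{-v}T_v=\mathrm{id}$. Moreover
\begin{equation}\label{eq:modulus}
|T_vf(z)|\,e^{-|z|^2/2}=|f(z+v)|\,e^{-|z+v|^2/2}.
\end{equation}
Expanding $(z+v)(\bar z'+\bar v')$ gives, with $t=v-v'$,
\begin{equation}\label{eq:covT}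
\mathbb E\,T_vF(z)\overline{T_{v'}F(z')}=\exp\big(z\bar z'-z\bar t+\bar z't\big)\cdot e^{v\bar v'-|v|^2/2-|v'|^2/2},
\end{equation}
and the last factor has modulus $e^{-|t|^2/2}$. For $v=v'$ the right-hand side is $e^{z\bar z'}$, so $T_vF$ is again a G.E.F. Its zero set is $\mathcal Z-v$.

\paragraph{The potential.} Let
\[
F^*(z)=F(z)e^{-|z|^2/2},\qquad w(z)=\log|F^*(z)|-c_0,\qquad c_0=\mathbb E\log|\zeta|,
\]
with $\zeta$ a standard complex Gaussian. Since $F^*(z)$ is standard Gaussian, $\mathbb E w(z)=0$ and $w(z)$ has moments of all orders, independent of $z$. By \eqref{eq:modulus}, replacing $F$ by $T_vF$ replaces $w$ by $w(\cdot+v)$; hence \emph{the joint law of $(w,\mathcal Z)$ is translation invariant}. As $\log|F|=w+|z|^2/2+c_0$ and $\Delta(|z|^2/2)=2$, Green's formula gives, for $f\in C_0^\infty$,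
\begin{equation}\label{eq:green}
\sum_{a\in\mathcal Z}f(a)=\frac1{2\pi}\int\Delta f\,\log|F|\,dm=\frac1{2\pi}\int\Delta f\;w\,dm+\frac1\pi\int f\,dm .
\end{equation}
Taking expectations shows that $\mathcal Z$ has density $1/\pi$.

\begin{lemma}\label{lem:moments}
For every $q\ge1$ and every square $Q$: $\ \mathbb E\int_Q|w|^q\,dm\le C_q$ and $\mathbb E\,n(Q)^q\le C_q$.
\end{lemma}

\begin{proof}
The first bound holds because $w(z)$ has the law of $\log|\zeta|-c_0$. For the second, take $Q=[0,1)^2$ by invariance and fix $f\in C_0^\infty$ with $f\ge\mathbf 1_Q$. By \eqref{eq:green}, $n(Q)\le\sum_af(a)\le C+C\int_{\operatorname{supp}f}|w|\,dm$. Apply H\"older's inequality and the first bound.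
\end{proof}

\section{The variance of smooth statistics}\label{sec:variance}

By \eqref{eq:green} the variance of a smooth statistic is determined by the covariance of $w$.

\begin{lemma}\label{lem:covw}
For $z\ne z'$, $\ \displaystyle\operatorname{Cov}(w(z),w(z'))=\frac14\sum_{\alpha\ge1}\alpha^{-2}e^{-\alpha|z-z'|^2}$.
\end{lemma}

\begin{proof}
By \eqref{eq:covT}, $F^*(z)=T_zF(0)$ and $F^*(z')=T_{z'}F(0)$ are jointly circular standard Gaussians $\zeta_1,\zeta_2$ whose correlation $\theta=\mathbb E\zeta_1\bar\zeta_2$ satisfies $q:=|\theta|^2=e^{-|z-z'|^2}<1$. We must show that $\operatorname{Cov}(\log|\zeta_1|,\log|\zeta_2|)=\frac14\sum_{n\ge1}n^{-2}q^n$.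

The variables $|\zeta_j|^2$ are exponential with density $e^{-x}$ on $(0,\infty)$. The Laguerre polynomials $L_n(x)=\frac{e^x}{n!}\frac{d^n}{dx^n}(x^ne^{-x})$ form a complete orthonormal system in $L^2(e^{-x}dx)$. They satisfy $|L_n(x)|\le e^{x/2}$ and
\[
\sum_{n\ge0}L_n(x)t^n=\frac{1}{1-t}\,e^{-sx},\qquad s=\frac t{1-t},\quad 0\le t<1 .
\]

\emph{Conditional expectations.} Given $\zeta_2$, the variable $\zeta_1$ is Gaussian with mean $\theta\zeta_2$ and variance $1-q$, so
\[
\mathbb E\big[e^{-s|\zeta_1|^2}\,\big|\,\zeta_2\big]=\frac1{1+s(1-q)}\exp\Big(\frac{-sq|\zeta_2|^2}{1+s(1-q)}\Big),\qquad 1+s(1-q)=\frac{1-tq}{1-t}.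
\]
Multiplying by $(1-t)^{-1}$ gives
\[
\mathbb E\Big[\sum_nL_n(|\zeta_1|^2)t^n\,\Big|\,\zeta_2\Big]=\frac1{1-tq}\exp\Big(-\frac{tq}{1-tq}|\zeta_2|^2\Big)=\sum_nL_n(|\zeta_2|^2)q^nt^n .
\]
Since $|L_n(x)|\le e^{x/2}$ and $\mathbb E[e^{|\zeta_1|^2/2}\,|\,\zeta_2]<\infty$, expectation and sum may be interchanged on the left. Comparing coefficients of $t^n$ we get $\mathbb E[L_n(|\zeta_1|^2)\,|\,\zeta_2]=q^nL_n(|\zeta_2|^2)$, hence $\mathbb E\,L_n(|\zeta_1|^2)L_k(|\zeta_2|^2)=q^n\mathbf 1_{\{n=k\}}$.

\emph{Expansion of the logarithm.} For $n\ge1$, integrate by parts $n$ times; the boundary terms are $O(x(1+|\log x|))$ at $0$ and vanish at infinity, so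
\[
\int_0^\infty\log x\,L_n(x)e^{-x}dx=\frac{(-1)^n}{n!}\int_0^\infty(-1)^{n-1}(n-1)!\,x^{-n}\,x^ne^{-x}dx=-\frac1n .
\]
Thus $\log|\zeta_j|=\frac12\log|\zeta_j|^2=c_0-\frac12\sum_{n\ge1}\frac1nL_n(|\zeta_j|^2)$ in $L^2$, and the covariance is $\frac14\sum_{n\ge1}n^{-2}q^n$.
\end{proof}

\begin{lemma}\label{lem:varsmooth}
For real $f\in C_0^\infty$,
\begin{equation}\label{eq:var}
\operatorname{Var}\sum_{a\in\mathcal Z}f(a)=\int|\hat f|^2M\,dm,\qquad M(\lambda)=\pi^3|\lambda|^4\sum_{\alpha\ge1}\alpha^{-3}e^{-\pi^2|\lambda|^2/\alpha},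
\end{equation}
and
\begin{equation}\label{eq:M}
c\min(1,|\lambda|^4)\le M(\lambda)\le C\min(1,|\lambda|^4).
\end{equation}
\end{lemma}

\begin{proof}
The covariance of Lemma~\ref{lem:covw} is an integrable function of $z-z'$ with Fourier transform $\frac14\sum_\alpha\alpha^{-2}\cdot\frac\pi\alpha e^{-\pi^2|\lambda|^2/\alpha}$, and $\widehat{\Delta f}=-4\pi^2|\lambda|^2\hat f$. So \eqref{eq:green} and Parseval's identity give the variance
\[
\frac1{4\pi^2}\int16\pi^4|\lambda|^4|\hat f|^2\cdot\frac14\sum_{\alpha\ge1}\frac\pi{\alpha^3}e^{-\pi^2|\lambda|^2/\alpha}\,dm=\int|\hat f|^2M\,dm .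
\]

\emph{Upper bound in \eqref{eq:M}.} Clearly $M\le\pi^3\zeta(3)|\lambda|^4$, where $\zeta(3)=\sum_\alpha\alpha^{-3}$. This suffices if $y:=\pi^2|\lambda|^2<1$. Let $y\ge1$; it remains to show that $M\le C$. We have $M=\pi^{-1}\sum_\alpha\alpha^{-1}(y/\alpha)^2e^{-y/\alpha}$. For $\alpha\le y$ use $x^2e^{-x}\le6/x$ with $x=y/\alpha$: these terms sum to at most $\pi^{-1}\sum_{\alpha\le y}6/y\le6/\pi$. For $\alpha>y$ use $x^2e^{-x}\le x^2$: these terms sum to at most $\pi^{-1}y^2\sum_{\alpha>y}\alpha^{-3}\le\pi^{-1}y^2/(2\lfloor y\rfloor^2)\le2/\pi$.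

\emph{Lower bound.} If $|\lambda|\le1$, keep the term $\alpha=1$: $M\ge\pi^3e^{-\pi^2}|\lambda|^4$. If $x=|\lambda|^2\ge1$, there are at least $\lfloor x\rfloor\ge x/2$ integers $\alpha\in[x,2x]$, so $M\ge\pi^3x^2\cdot\frac x2\cdot(2x)^{-3}e^{-\pi^2}=\pi^3e^{-\pi^2}/16$.
\end{proof}

We extend \eqref{eq:var} to bounded $f$ in Corollary~\ref{cor:var}.

\section{The main idea: splitting at unit scale}\label{sec:split}

Write $h_r=h(\cdot/r)$, so that $n(r,h)=\sum_ah_r(a)$.

\subsection{A smooth statistic by hand}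

Let $h\in C_0^\infty$, $h\not\equiv0$, and consider the third cumulant. Put $U=\frac1{2\pi}\Delta h_r$. By \eqref{eq:green}, $n(r,h)-\mathbb E n(r,h)=\int Uw\,dm$, and the third cumulant of a centered variable is its third moment, so
\[
\kappa_3=\iiint U(z_1)U(z_2)U(z_3)\,k_3(z_1,z_2,z_3)\,dm^3,\qquad k_3(z_1,z_2,z_3)=\mathbb E\,w(z_1)w(z_2)w(z_3).
\]
The values of $w$ at distant points are nearly independent. Suppose we know this in the form
\[
\iint|k_3(z_1,z_2,z_3)|\,dm(z_2)\,dm(z_3)\le C\qquad\text{for each } z_1,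
\]
and likewise for the other variables (a case of Lemma~\ref{lem:marginal} below). Bounding one factor $|U|$ by its supremum and using $2|U(z_1)U(z_2)|\le U(z_1)^2+U(z_2)^2$, we get
\begin{equation}\label{eq:toy}
|\kappa_3|\le C\,\|U\|_\infty\,\|U\|_2^2 .
\end{equation}
For fixed $h$, $\|U\|_\infty=O(r^{-2})$ and $\|U\|_2^2=O(r^{-4}\cdot r^2)=O(r^{-2})$. Also $V(r)$ is at least of order $r^{-2}$: by \eqref{eq:var}, \eqref{eq:M} and $\hat h_r(\lambda)=r^2\hat h(r\lambda)$ we have $V(r)\ge cr^{2}\int|\hat h|^2\min(1,|\lambda/r|^4)\,dm$. Hence the normalized third cumulant is $O(r^{-4}\cdot r^{3})=O(r^{-1})$. Only two features of the weight were used: its squared $L^2$ norm is $O(V)$, and its supremum is $o(\sqrt V)$.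

\subsection{A rough statistic}

Now let $h$ be only $C^1$, or only bounded. Then $\Delta h_r$ need not exist as a function. One could instead use $h_r$ itself as a weight on the zeros, but $\|h_r\|_2^2=r^2\|h\|_2^2$, which can exceed $V(r)$ by a factor of order $r^4$.

The bounds \eqref{eq:M} show what to do. At frequencies $|\lambda|\ge1$ the variance of a linear statistic $\sum f(a)$ is comparable to $\int|\hat f|^2$: for the variance, the zeros act like white noise. At frequencies $|\lambda|\le1$ it is comparable to $\int|\lambda|^4|\hat f|^2$, i.e.\ to the squared norm of the Laplacian: there $w$ acts like white noise. So high frequencies should be summed over zeros, low frequencies should be paired with $w$, and the cut should be at $|\lambda|\approx1$, that is, at unit length. A convolution does this.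

Fix once and for all a radial $\chi\in C_0^\infty$, $\chi\ge0$, supported in the unit disk, with $\int\chi\,dm=1$.

\begin{lemma}[Splitting]\label{lem:split}
Let $f$ be real, bounded, Borel and compactly supported, and put
\[
g=f*\chi,\qquad u=\frac1{2\pi}\Delta g,\qquad k=f-g .
\]
Then
\begin{equation}\label{eq:split}
\sum_{a\in\mathcal Z}f(a)=\int u\,w\,dm+\sum_{a\in\mathcal Z}k(a)+\frac1\pi\int g\,dm,
\end{equation}
\begin{equation}\label{eq:sup}
|u|,\,|k|\le C\,\omega_2(f,1),
\end{equation}
\begin{equation}\label{eq:L2}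
\|u\|_2^2+\|k\|_2^2\le C\int|\hat f|^2M\,dm .
\end{equation}
\end{lemma}

\begin{proof}
The function $g$ is in $C_0^\infty$, and \eqref{eq:split} is \eqref{eq:green} for $g$. Since $\chi$ and $\Delta\chi$ are even, $\int\chi=1$ and $\int\Delta\chi=0$,
\begin{align*}
k(z)&=-\tfrac12\int\chi(\zeta)\big[f(z+\zeta)+f(z-\zeta)-2f(z)\big]\,dm(\zeta),\\
u(z)&=\tfrac1{4\pi}\int\Delta\chi(\zeta)\big[f(z+\zeta)+f(z-\zeta)-2f(z)\big]\,dm(\zeta),
\end{align*}
which gives \eqref{eq:sup}. For \eqref{eq:L2}, $\hat u=-2\pi|\lambda|^2\hat\chi\hat f$ and $\hat k=(1-\hat\chi)\hat f$. As $\hat\chi$ is a radial Schwartz function with $\hat\chi(0)=1$, both $|\lambda|^2|\hat\chi|$ and $|1-\hat\chi|$ are at most $C\min(1,|\lambda|^2)$. By Plancherel, the left-hand side of \eqref{eq:L2} is at most $C\int\min(1,|\lambda|^4)|\hat f|^2dm$, and the lower bound in \eqref{eq:M} applies.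
\end{proof}

For $f=h_r$ we have $\omega_2(h_r,1)=\omega_2(h,1/r)$, and the right-hand side of \eqref{eq:L2} will be identified with $C\,V(r)$. So both weights are bounded by $\delta=C\omega_2(h,1/r)$ and have squared $L^2$ norm $O(V(r))$, whatever the size of $V(r)$. What remains is the analogue of \eqref{eq:toy} for all $p\ge2$ and for mixtures of $w$ and zeros:
\begin{equation}\label{eq:goal}
\Big|\kappa_p\Big(\int uw\,dm+\sum_ak(a)\Big)\Big|\le C_p\,\delta^{p-2}\big(\|u\|_2^2+\|k\|_2^2\big)\qquad\text{if } |u|,|k|\le\delta .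
\end{equation}
Then $|\kappa_p(n(r,h))|\le C_p\,\omega_2(h,1/r)^{p-2}V(r)$, with no loss in $r$.

The evenness of $\chi$ is essential. It produces second differences, which are $o(1/r)$ for $C^1$ functions; first differences at scale $1/r$ are in general only $O(1/r)$, the same order as the lower bound for $\sqrt{V(r)}$.

The weight $k$ on the zeros need not be regular: under the hypotheses of Theorem~\ref{thm:criterion} it is only bounded and Borel. To prove \eqref{eq:goal} for such weights we need decorrelation of the measures $w\,dm$ and $\sum_a\delta_a$ in \emph{total variation}. This is the subject of the next three sections.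

\section{The Gaussian entire function at finitely many points}\label{sec:points}

Joint densities of zeros involve the values and the derivatives of $F$. In translation-covariant form these are $F^*(v)=T_vF(0)$ and
\[
D_v=D_vF=(T_vF)'(0)=e^{-|v|^2/2}\big(F'(v)-\bar vF(v)\big).
\]
Differentiating \eqref{eq:covT} at $z=z'=0$, we see that the covariances of $F^*(v),D_v$ with $F^*(v'),D_{v'}$ have moduli $e^{-|t|^2/2}$, $|t|e^{-|t|^2/2}$, $|t|e^{-|t|^2/2}$, $\big|1-|t|^2\big|e^{-|t|^2/2}$, where $t=v-v'$. Since $x^2e^{-x^2/4}\le4/e$, all of them satisfy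
\begin{equation}\label{eq:cov}
|\mathrm{cov}|\le2e^{-|v-v'|^2/4}.
\end{equation}

\subsection{Nondegeneracy}

When points come together the covariance matrix of $(F^*(v_i),D_{v_i})$ degenerates. We need a quantitative bound.

\begin{lemma}\label{lem:nondeg}
Let $v_1,\dots,v_q$, $q\le N$, have mutual distances $\ge s$, where $0<s\le1$. The covariance matrix of $(F^*(v_i),D_{v_i})_{i\le q}$, and hence of any subvector, is $\ge c_Ns^{4N}I$.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the Fock space of entire functions with $\|f\|^2=\pi^{-1}\int|f|^2e^{-|z|^2}dm<\infty$. The functions $e_k=z^k/\sqrt{k!}$ form an orthonormal basis, and by \eqref{eq:modulus} each $T_v$ is unitary on $\mathcal F$. For $\alpha_i,\beta_i\in\mathbb C$ let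
\[
\ell(f)=\sum_i\big(\alpha_i\,T_{v_i}f(0)+\beta_i\,(T_{v_i}f)'(0)\big).
\]
If $f=\sum_kf_ke_k\in\mathcal F$, then $\ell(f)=\sum_kf_k\ell(e_k)$, and $\mathbb E|\ell(F)|^2=\sum_k|\ell(e_k)|^2$. By the Cauchy--Schwarz inequality, for $f\ne0$,
\[
\mathbb E|\ell(F)|^2\ge|\ell(f)|^2/\|f\|^2 .
\]
It remains to find functions $f$ of moderate norm for which $\ell(f)$ is a single coefficient. Fix $i$, let $P(z)=\prod_{l\ne i}\big(1-\frac z{v_l-v_i}\big)^2$ and
\[
f_1=T_{-v_i}\big[(1-P'(0)z)P\big],\qquad f_2=T_{-v_i}[zP].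
\]
For $l\ne i$, $T_{v_l}f_1$ and $T_{v_l}f_2$ are unimodular multiples of $T_{v_l-v_i}$ applied to functions with a zero of multiplicity at least two at $v_l-v_i$, so they vanish at $0$ together with their derivatives. Further, $T_{v_i}f_1=(1-P'(0)z)P$ has value $1$ and derivative $0$ at the origin, and $T_{v_i}f_2=zP$ has value $0$ and derivative $1$. Hence $\ell(f_1)=\alpha_i$ and $\ell(f_2)=\beta_i$. Since $|P(z)|\le s^{-2(N-1)}(1+|z|)^{2(N-1)}$ and $|P'(0)|\le2N/s$, we have $\|f_1\|,\|f_2\|\le C_Ns^{-2N}$. Thus $\mathbb E|\ell(F)|^2\ge c_Ns^{4N}\max(|\alpha_i|^2,|\beta_i|^2)$ for every $i$, and the lemma follows.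
\end{proof}

\subsection{The Kac--Rice formula}

\begin{lemma}\label{lem:KR}
Let $I,J$ be finite disjoint index sets and $H\ge0$ a Borel function. Then
\begin{multline*}
\mathbb E\sum_{(a_j)_{j\in J}}\int H\big(a_J,z_I;(D_{a_j})_J,(F^*(z_i))_I\big)\,dm(z_I)\\
=\iint dm(z_J)\,dm(z_I)\int\prod_{j\in J}|d_j|^2\,H(z_J,z_I;d,x)\,p_z(0,d,x)\,dm(d)\,dm(x),
\end{multline*}
where the sum is over tuples of \emph{distinct} zeros and $p_z$ is the density of $\big(F^*(z_J),D_{z_J},F^*(z_I)\big)$, which exists for distinct points by Lemma~\ref{lem:nondeg}. For $c>0$ the same formula holds with $F$ replaced by $cF$ throughout.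
\end{lemma}

\begin{proof}
The statement for $cF$ is the one for $F$ applied to $H(z_J,z_I;cd,cx)$. Indeed, substitute $d'=cd$, $x'=cx$: the factor $\prod|d_j|^2\,dm(d)\,dm(x)$ yields $c^{-4|J|-2|I|}$, and the density of $c$ times the vector is $c^{-4|J|-2|I|}p_z(\cdot/c)$.

Now let $c=1$ and $\mu=|J|\ge1$ (for $\mu=0$ the formula is Fubini's theorem). The plan is to parametrize the first $\mu$ Taylor coefficients of $F$ by the positions of $\mu$ zeros. Write
\[
F=F_1+p_\eta,\qquad p_\eta(z)=\sum_{l<\mu}\eta_lz^l,\qquad \eta_l=\xi_l/\sqrt{l!},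
\]
where $\eta$ has a bounded continuous density $\vartheta$ and is independent of $F_1$. Fix $F_1$. On $U=\{z\in\mathbb C^\mu:\ z_j\text{ distinct}\}$ let $\eta(z)$ be the unique solution of $F_1(z_j)+p_\eta(z_j)=0$, $j\in J$; that is, $\mathcal V\eta(z)=-F_1(z_J)$ with the Vandermonde matrix $\mathcal V=(z_j^l)$. Put $F_z=F_1+p_{\eta(z)}$. The map $\eta(\cdot)$ is holomorphic, and differentiating the $\mu$ equations in $z_k$ gives $\mathcal V\,\partial\eta=-\operatorname{diag}(F_z'(z_j))$. So its real Jacobian is $\prod_j|F_z'(z_j)|^2\,|\det\mathcal V|^{-2}$. The fiber $\{z\in U:\eta(z)=\eta\}$ is the set of ordered $\mu$-tuples of distinct zeros of $F_1+p_\eta$. By the area formula, followed by integration over $F_1$, for every measurable $K\ge0$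
\[
\mathbb E\sum_aK(a,F)=\int_Udm(z)\;\mathbb E_{F_1}\Big[\prod_j|F_z'(z_j)|^2\,|\det\mathcal V|^{-2}\,\vartheta(\eta(z))\,K(z,F_z)\Big].
\]
We use this with $K(a,F)=\int H\big(a,z_I;(D_{a_j}F),(F^*(z_i))\big)dm(z_I)$. For fixed distinct $z_J,z_I$ put $\Lambda F=\big((D_{z_j}F)_J,(F^*(z_i))_I\big)$, and let $\tilde p$ be the density of $(F(z_J),\Lambda F)$. As $F_z(z_j)=0$, we have $\prod|F_z'(z_j)|^2=e^{\sum|z_j|^2}\prod|D_{z_j}F_z|^2$, while $\tilde p(0,\cdot)=e^{-\sum|z_j|^2}p_z(0,\cdot)$; the exponentials cancel. So it remains to show, for Borel $\Phi\ge0$,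
\begin{equation}\label{eq:KR}
\mathbb E_{F_1}\big[|\det\mathcal V|^{-2}\,\vartheta(\eta(z))\,\Phi(\Lambda F_z)\big]=\int\Phi(d,x)\,\tilde p(0,d,x)\,dm(d)\,dm(x).
\end{equation}

This says that conditioning on $F(z_J)=0$ can be done through $\eta$. For $y\in\mathbb C^\mu$ let $F^y=F_1+p_{\mathcal V^{-1}(y-F_1(z_J))}$, so that $F^0=F_z$. Let $\varphi,\Phi$ be bounded and continuous, $\varphi$ compactly supported. The change of variables $y=F_1(z_J)+\mathcal V\eta$ gives
\[
\mathbb E[\varphi(F(z_J))\Phi(\Lambda F)]=\int\varphi(y)\,\mathbb E_{F_1}\big[|\det\mathcal V|^{-2}\,\vartheta\big(\mathcal V^{-1}(y-F_1(z_J))\big)\,\Phi(\Lambda F^y)\big]\,dm(y),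
\]
and the left-hand side also equals $\int\varphi(y)\big(\int\Phi\,\tilde p(y,\cdot)\big)dm(y)$. Both inner expressions are continuous in $y$. In the first, $y\mapsto\Lambda F^y$ is affine for fixed $F_1$, and the integrand is bounded by $|\det\mathcal V|^{-2}\|\vartheta\|_\infty\|\Phi\|_\infty$, so dominated convergence applies. In the second, $\tilde p$ is a nondegenerate Gaussian density, continuous and bounded by $Ce^{-c(|d|^2+|x|^2)}$ uniformly in $y$, with $C,c$ depending on the points. The two expressions agree for a.e.\ $y$, hence at $y=0$, which is \eqref{eq:KR} for bounded continuous $\Phi$. Both sides of \eqref{eq:KR} are integrals of $\Phi$ against finite measures, so \eqref{eq:KR} holds for all Borel $\Phi\ge0$.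
\end{proof}

\subsection{Close pairs of zeros}

\begin{lemma}\label{lem:pairs}
For $0<\sigma\le1$, the expected number of ordered pairs of distinct zeros $a\in Q$, $b\in Q'$ with $|a-b|<\sigma$ is at most $\pi\sigma^2$.
\end{lemma}

\begin{proof}
For $0<|z_1-z_2|=t\le1$ the covariance matrix of $(F^*(z_1),F^*(z_2))$ has determinant $1-e^{-t^2}$. By Lemma~\ref{lem:KR} the pair density at $(z_1,z_2)$ is
\[
\frac1{\pi^2(1-e^{-t^2})}\;\mathbb E\big[|D_{z_1}|^2|D_{z_2}|^2\,\big|\,F^*(z_1)=F^*(z_2)=0\big].
\]
Replacing $F$ by $T_{z_1}F$ changes the functionals $F^*(z),D_z$ only by phases and a shift of $z$, so we may take $z_1=0$. Then $D_0=\xi_1$, and its conditional variance given $F(0),F(z_2)$ is at most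
\[
\mathbb E\Big|\xi_1-\frac{F(z_2)-F(0)}{z_2}\Big|^2=\sum_{k\ge2}\frac{t^{2k-2}}{k!}\le t^2 .
\]
Exchanging the roles of the points, the conditional variance of $D_{z_2}$ is also at most $t^2$. By Cauchy--Schwarz and $\mathbb E|X|^4=2(\mathbb E|X|^2)^2$ for centered complex Gaussian $X$, the conditional expectation is at most $2t^4$. As $1-e^{-t^2}\ge t^2/2$, the density is at most $4t^2/\pi^2\le1$. Integrate over $a\in Q$ and $|b-a|<\sigma$.
\end{proof}

\section{Clustering}\label{sec:clustering}

Consider the random (signed) measures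
\[
\mu_{\mathsf w}=w\,dm,\qquad \mu_{\mathsf n}=\sum_{a\in\mathcal Z}\delta_a .
\]
Fix $p\ge2$ and types $\varepsilon\in\{\mathsf w,\mathsf n\}^p$. For $S\subset\{1,\dots,p\}$ let
\[
m_S=\mathbb E\bigotimes_{i\in S}\mu_{\varepsilon_i},\qquad m_\emptyset=1 .
\]
By Lemma~\ref{lem:moments} and H\"older's inequality, $\|m_S\|\le C_p$ on each product of squares $\prod_{i\in S}Q_i$. We want to show that $m_{A\cup B}$ nearly factorizes when the squares of $A$ are far from those of $B$. By \eqref{eq:cov} the Gaussian vectors on the two sides are nearly uncorrelated, and the following lemma turns this into closeness of densities.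

\begin{lemma}\label{lem:gauss}
Let $\Sigma=\begin{pmatrix}\Sigma_A&\Gamma\\\Gamma^*&\Sigma_B\end{pmatrix}$ be an $n\times n$ covariance matrix with $\Sigma_A,\Sigma_B\ge\lambda I$, $\lambda>0$, and $\rho=\|\Gamma\|/\lambda\le\frac14$. Then
\[
|p_\Sigma(x)-p_{\Sigma_A}(x_A)p_{\Sigma_B}(x_B)|\le C_n\,\rho\;p_{2\Sigma_A}(x_A)\,p_{2\Sigma_B}(x_B).
\]
\end{lemma}

\begin{proof}
Substituting $x_A=\Sigma_A^{1/2}y_A$, $x_B=\Sigma_B^{1/2}y_B$ multiplies all densities by the same factor and replaces $\Gamma$ by $\Sigma_A^{-1/2}\Gamma\Sigma_B^{-1/2}$, of norm at most $\rho$. So we may assume $\Sigma_A=I$, $\Sigma_B=I$ and $\Sigma=I+E$ with $\|E\|\le\rho\le\frac14$. Let $M_t=I+tE$, $0\le t\le1$. Then $\|M_t^{-1}\|\le\frac43$, $M_t^{-1}\ge\frac45I$, $\det M_t\ge(\frac34)^n$, and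
\[
\Big|\frac d{dt}p_{M_t}(y)\Big|=p_{M_t}(y)\,\big|{-\operatorname{tr}(M_t^{-1}E)}+y^*M_t^{-1}EM_t^{-1}y\big|
\le\pi^{-n}\big(\tfrac43\big)^ne^{-\frac45|y|^2}\rho\,\big(\tfrac{4n}3+\tfrac{16}9|y|^2\big),
\]
which is at most $C_n\rho\,e^{-|y|^2/2}=C_n'\rho\,p_{2I}(y)$. Integrate over $t$.
\end{proof}

The factor $\lambda^{-1}$ in $\rho$ is the difficulty: by Lemma~\ref{lem:nondeg} we control $\Sigma_A,\Sigma_B$ from below only when the points within one group are not too close. The remedy is to discard configurations with two points of the same group at distance less than $\sigma$. We take $\sigma$ to be a small power of the correlation bound $e^{-d^2/4}$. Then $\sigma$ is exponentially small in $d^2$, so little mass is lost; and since the power is small, the correlations are still much smaller than the lower bound $c_p\sigma^{4p}$ for the matrices.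

\begin{lemma}[Clustering]\label{lem:cluster}
Let $A,B$ be nonempty disjoint subsets of $\{1,\dots,p\}$, and let $Q_i$ $(i\in A\cup B)$ be squares with $\operatorname{dist}(Q_i,Q_l)\ge d\ge1$ for $i\in A$, $l\in B$. On $\prod_{i\in A\cup B}Q_i$,
\[
\|m_{A\cup B}-m_A\otimes m_B\|\le C_pe^{-c_pd^2}.
\]
\end{lemma}

\begin{proof}
\emph{Reduction to distinct zeros.} Let $J_A,I_A\subset A$ be the indices of type $\mathsf n$ and $\mathsf w$, and similarly $J_B,I_B\subset B$. A tuple of zeros indexed by $J_A$ may have repetitions. So $\mu_{\mathsf n}^{\otimes J_A}$ is the sum, over partitions $\pi$ of $J_A$, of the push-forwards under the diagonal embeddings $\mathbb C^\pi\to\mathbb C^{J_A}$ of the measures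
\[
n^{[\pi]}=\sum_{(a_b)_{b\in\pi}\ \text{distinct}}\delta_{(a_b)_{b\in\pi}} .
\]
After restriction to $\prod Q_i$ a partition contributes only if the squares within each block coincide. The same holds for $B$. Push-forward does not increase total variation, and there are at most as many blocks as indices. So, renaming blocks as indices, it suffices to bound
\[
\big\|\mathbb E\,\Theta_A\otimes\Theta_B-\mathbb E\,\Theta_A\otimes\mathbb E\,\Theta_B\big\|,\qquad \Theta_A=n^{[J_A]}\otimes\bigotimes_{i\in I_A}w\,dm,
\]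
with $\Theta_B$ defined likewise, on the product of squares; here $n^{[J_A]}$ is the sum of $\delta_{(a_j)_{j\in J_A}}$ over tuples of distinct zeros. Zeros in $A$-squares are automatically distinct from zeros in $B$-squares, so there $n^{[J_A]}\otimes n^{[J_B]}=n^{[J_A\cup J_B]}$.

Let $\sigma=e^{-\tau d^2}$ with $\tau=\frac1{32p}$. Let $G_A\subset\prod_{i\in A}Q_i$ be the set where all coordinates are at mutual distance $\ge\sigma$, and define $G_B$ likewise.

\emph{Bad part.} The mass $|\Theta_A|(G_A^c)$ is at most a sum over pairs $i,l\in A$ of the contribution of $\{|z_i-z_l|<\sigma\}$. This contribution is at most a pair factor times, for each remaining index, a factor $n(Q)$ or $\int_Q|w|\,dm$; the latter have all moments, bounded by Lemma~\ref{lem:moments}. The pair factors are as follows.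
\begin{itemize}
\item Types $\mathsf{ww}$: $\displaystyle\iint_{|z-z'|<\sigma}|w(z)||w(z')|\,dm\,dm\le\frac{\pi\sigma^2}2\Big(\int_{Q_i}w^2dm+\int_{Q_l}w^2dm\Big)$.
\item Types $\mathsf{wn}$: at most $n(Q_l)\,(\pi\sigma^2)^{1/2}\big(\int_{Q_i}w^2dm\big)^{1/2}$, by Cauchy--Schwarz on the disk of radius $\sigma$ about each zero.
\item Types $\mathsf{nn}$: the number $N_\sigma$ of pairs of distinct zeros in $Q_i\times Q_l$ at distance $<\sigma$. Since $N_\sigma\le n(Q_i)n(Q_l)$, Cauchy--Schwarz and Lemma~\ref{lem:pairs} give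
\[
\mathbb E N_\sigma^4\le\mathbb E\big[N_\sigma^{1/2}(n(Q_i)n(Q_l))^{7/2}\big]\le C\,(\mathbb E N_\sigma)^{1/2}\le C\sigma .
\]
\end{itemize}
So each pair factor has $L^4$ norm at most $C\sigma^{1/4}$, and by H\"older $\big(\mathbb E\,|\Theta_A|(G_A^c)^2\big)^{1/2}\le C_p\sigma^{1/4}$. The same holds for $B$. By Cauchy--Schwarz, the restrictions of both $\mathbb E\,\Theta_A\otimes\Theta_B$ and $\mathbb E\,\Theta_A\otimes\mathbb E\,\Theta_B$ to $(G_A\times G_B)^c$ have total variation at most $C_p\sigma^{1/4}=C_pe^{-d^2/(128p)}$.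

\emph{Good part.} Put $J=J_A\cup J_B$, $I=I_A\cup I_B$. By Lemma~\ref{lem:KR}, applied to the positive and negative parts of the product of logarithms, both measures have on $G_A\times G_B$ densities of the form
\[
\int\prod_{j\in J}|d_j|^2\prod_{i\in I}(\log|x_i|-c_0)\,\mathbf p(0,d,x)\,dm(d)\,dm(x),
\]
with $\mathbf p=p_\Sigma$ for the first and $\mathbf p=p_{\Sigma_A}p_{\Sigma_B}$ for the second. Here $\Sigma$ is the covariance matrix of $(F^*(z_J),D_{z_J},F^*(z_I))$, with the coordinates grouped into $A$ and $B$ parts. By Lemma~\ref{lem:nondeg} with $s=\sigma$, $N=p$,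
\[
\Sigma_A,\Sigma_B\ge c_p\sigma^{4p}I=c_pe^{-d^2/8}I,
\]
and by \eqref{eq:cov}, $\|\Gamma\|\le4p\,e^{-d^2/4}$. Hence $\rho\le C_pe^{-d^2/8}$ in Lemma~\ref{lem:gauss}. If $C_pe^{-d^2/8}>\frac14$, then $d$ is bounded in terms of $p$, and the present lemma is trivial. Otherwise Lemma~\ref{lem:gauss} bounds the difference of the two densities by $C_pe^{-d^2/8}\,b_A(z_A)\,b_B(z_B)$, where
\[
b_A=\int\prod_{j\in J_A}|d_j|^2\prod_{i\in I_A}\big|\log|x_i|-c_0\big|\;p_{2\Sigma_A}(0,d,x)\,dm(d)\,dm(x)
\]
and $b_B$ is defined likewise. Now $2\Sigma_A$ is the covariance matrix of the same vector for the function $\sqrt2F$, which has the same zeros as $F$ and satisfies $\log|\sqrt2F^*|-c_0=w+\frac12\log2$. By Lemma~\ref{lem:KR} for $\sqrt2F$, $b_A$ is the density of $\mathbb E\,n^{[J_A]}\otimes\bigotimes_{I_A}\big|w+\frac12\log2\big|dm$, so $\int_{G_A}b_A\le C_p$ by Lemma~\ref{lem:moments}. The same holds for $b_B$, and the good part contributes at most $C_pe^{-d^2/8}$.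
\end{proof}

\section{Cumulants}\label{sec:cumulants}

\subsection{Joint cumulants and cumulant measures}

The joint cumulant $\kappa(X_1,\dots,X_p)$ of random variables with finite moments is the coefficient of $t_1\cdots t_p$ in the formal power series $\log\mathbb E\exp(\sum_it_iX_i)$. Expanding the logarithm,
\begin{equation}\label{eq:cumdef}
\kappa(X_1,\dots,X_p)=\sum_\pi(-1)^{|\pi|-1}(|\pi|-1)!\prod_{b\in\pi}\mathbb E\prod_{i\in b}X_i,
\end{equation}
the sum being over partitions $\pi$ of $\{1,\dots,p\}$. It is multilinear, and $\kappa_p(X)=\kappa(X,\dots,X)$. If $\{1,\dots,p\}=A\sqcup B$ with $A,B$ nonempty and $(X_i)_{i\in A}$ is independent of $(X_i)_{i\in B}$, then the power series is a series in $(t_i)_{i\in A}$ plus a series in $(t_i)_{i\in B}$, so $\kappa(X_1,\dots,X_p)=0$.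

For types $\varepsilon\in\{\mathsf w,\mathsf n\}^p$ define the cumulant measure on $\mathbb C^p$ by
\[
\mathcal K_\varepsilon=\sum_\pi(-1)^{|\pi|-1}(|\pi|-1)!\bigotimes_{b\in\pi}m_b .
\]
It is a locally finite signed measure, and $\int\bigotimes_if_i\,d\mathcal K_\varepsilon$ is the joint cumulant of the variables $\int f_i\,d\mu_{\varepsilon_i}$ for bounded Borel compactly supported $f_i$.

The next lemma turns clustering into the only property of $\mathcal K_\varepsilon$ that we need. The idea is that if the $p$ points are spread out, they split into two distant groups; if all moments factorized exactly over the two groups, the cumulant would vanish, and by Lemma~\ref{lem:cluster} they nearly do.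

\begin{lemma}\label{lem:marginal}
For $p\ge2$ and each $i$, $\ |\mathcal K_\varepsilon|(\{z_i\in B\})=c_{\varepsilon,i}\,m(B)$ for Borel $B\subset\mathbb C$, with $c_{\varepsilon,i}\le C_p$.
\end{lemma}

\begin{proof}
Since $\mathcal K_\varepsilon$ is invariant under simultaneous translation of all coordinates, the marginal in question is translation invariant. So it suffices to bound it by $C_p$ on each square $Q_i$; it is then locally finite, hence a multiple of $m$.

\emph{Separation.} Let $Q_1,\dots,Q_p$ be squares whose centers have maximal distance $R>0$. Join two indices if their centers are at distance $<R/(p-1)$. A path in this graph may be taken to have at most $p-1$ edges, so two indices whose centers are at distance $R$ are not connected. Hence $\{1,\dots,p\}=A\sqcup B$ with $A,B$ nonempty and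
\[
\operatorname{dist}(Q_i,Q_l)\ge d:=\frac R{p-1}-\sqrt2\qquad\text{for } i\in A,\ l\in B .
\]
Suppose that $d\ge1$.

\emph{Split moments.} Put $m_b'=m_{b\cap A}\otimes m_{b\cap B}$ and $\mathcal K'=\sum_\pi(-1)^{|\pi|-1}(|\pi|-1)!\bigotimes_{b\in\pi}m'_b$ on $\prod Q_i$. Let $F',F''$ be independent G.E.F.s. For bounded Borel $f_i$ on $Q_i$ let $X_i=\int f_i\,d\mu_{\varepsilon_i}$, computed from $F'$ if $i\in A$ and from $F''$ if $i\in B$. Then $\mathbb E\prod_{i\in b}X_i=\int\bigotimes_{i\in b}f_i\,dm_b'$, so by \eqref{eq:cumdef} $\int\bigotimes_if_i\,d\mathcal K'$ is the joint cumulant of $X_1,\dots,X_p$, which is $0$ by independence. Finite signed measures on $\prod Q_i$ are determined by product functions, so $\mathcal K'=0$.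

\emph{Telescoping.} For $\pi=\{b_1,\dots,b_k\}$,
\[
\bigotimes_jm_{b_j}-\bigotimes_jm_{b_j}'=\sum_{j=1}^km'_{b_1}\otimes\dots\otimes m'_{b_{j-1}}\otimes(m_{b_j}-m'_{b_j})\otimes m_{b_{j+1}}\otimes\dots\otimes m_{b_k}.
\]
The middle factor is $0$ if $b_j\subset A$ or $b_j\subset B$; otherwise its norm is at most $C_pe^{-c_pd^2}$ by Lemma~\ref{lem:cluster}. All other factors have norm at most $C_p$. Therefore
\[
|\mathcal K_\varepsilon|\big(\textstyle\prod Q_i\big)=|\mathcal K_\varepsilon-\mathcal K'|\big(\textstyle\prod Q_i\big)\le C_pe^{-c_pd^2}.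
\]

\emph{Summation.} If $d\ge1$, then $d\ge R/\big((1+\sqrt2)(p-1)\big)$. If $d<1$ or $R=0$, then $R$ is bounded in terms of $p$ and $|\mathcal K_\varepsilon|(\prod Q_i)\le C_p$ trivially. So $|\mathcal K_\varepsilon|(\prod Q_i)\le C_pe^{-c_pR^2}$ in all cases. For a fixed $Q_i$ and $R\ge1$, at most $C_pR^{2(p-1)}$ choices of the other squares have maximal distance of centers $\le R$. Hence the sum over the other squares is at most $C_p$.
\end{proof}

\subsection{The cumulant bound}

\begin{proposition}\label{prop:cum}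
Let $u,k$ be real, bounded, Borel and compactly supported, $|u|,|k|\le\delta$, and let $X=\int uw\,dm+\sum_{a\in\mathcal Z}k(a)$. For every $p\ge2$,
\[
|\kappa_p(X)|\le C_p\,\delta^{p-2}\big(\|u\|_2^2+\|k\|_2^2\big).
\]
\end{proposition}

\begin{proof}
Put $f_{\mathsf w}=u$, $f_{\mathsf n}=k$. By multilinearity, $\kappa_p(X)=\sum_\varepsilon\int\prod_if_{\varepsilon_i}(z_i)\,d\mathcal K_\varepsilon$. Bound
\[
\prod_i|f_{\varepsilon_i}(z_i)|\le\tfrac12\delta^{p-2}\big(f_{\varepsilon_1}(z_1)^2+f_{\varepsilon_2}(z_2)^2\big)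
\]
and apply Lemma~\ref{lem:marginal} with $i=1$ and $i=2$.
\end{proof}

\subsection{The variance of bounded statistics}

\begin{corollary}\label{cor:var}
Formula \eqref{eq:var} holds for all real, bounded, Borel, compactly supported $f$. Consequently, for such $h$ and all $r>0$,
\begin{equation}\label{eq:V}
r^2V(r)=\int|\hat h(\lambda)|^2\,r^4M(\lambda/r)\,dm(\lambda),
\end{equation}
where
\begin{equation}\label{eq:Mr}
c\min(r^4,|\lambda|^4)\le r^4M(\lambda/r)\le C\min(r^4,|\lambda|^4).
\end{equation}
If $h$ is not a.e.\ $0$, then $V(r)>0$ for all $r>0$, and $V(r)\ge c(h)r^{-2}$ for $r\ge1$ with $c(h)>0$.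
\end{corollary}

\begin{proof}
Choose mollifications $f_\epsilon\in C_0^\infty$ with $f_\epsilon\to f$ in $L^2$. By Proposition~\ref{prop:cum} with $p=2$ and $u=0$, $\operatorname{Var}\sum_a(f_\epsilon-f)(a)\le C\|f_\epsilon-f\|_2^2\to0$. So the left-hand side of \eqref{eq:var} converges; the right-hand side does because $M$ is bounded. Formula \eqref{eq:V} follows from $\hat h_r(\lambda)=r^2\hat h(r\lambda)$, and \eqref{eq:Mr} is \eqref{eq:M}. If $h$ is not a.e.\ $0$, then neither is $\hat h$, and $M>0$ off the origin, so $V(r)>0$. For $r\ge1$ the minimum in \eqref{eq:Mr} is at least $\min(1,|\lambda|^4)$, so we may take $c(h)=c\int\min(1,|\lambda|^4)|\hat h|^2dm>0$.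
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:criterion}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Apply Lemma~\ref{lem:split} to $f=h_r=h(\cdot/r)$. By \eqref{eq:split}, $n(r,h)$ equals $X=\int uw\,dm+\sum_ak(a)$ up to an additive constant. By \eqref{eq:sup}, $|u|,|k|\le\delta:=C\omega_2(h,1/r)$. By \eqref{eq:L2} and Corollary~\ref{cor:var}, $\|u\|_2^2+\|k\|_2^2\le CV(r)$. Additive constants do not affect cumulants of order $\ge2$, so Proposition~\ref{prop:cum} gives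
\[
|\kappa_p(n(r,h))|\le C_p\,\omega_2(h,1/r)^{p-2}\,V(r),\qquad p\ge3 .
\]
Since $V(r)>0$ by Corollary~\ref{cor:var}, dividing by $V(r)^{p/2}$ proves the cumulant bound.

If $\omega_2(h,1/r)^2=o(V(r))$, the normalized statistic has $\kappa_1=0$, $\kappa_2=1$, and $\kappa_p\to0$ for every $p\ge3$. Moments are polynomials in the cumulants, so all moments converge to those of the standard Gaussian law. That law is determined by its moments, and convergence in distribution follows.

For $h\in C_0^\alpha$, $0\le\alpha\le1$, we have $\omega_2(h,1/r)=O(r^{-\alpha})$, so $r^{2\alpha}V(r)\to\infty$ suffices. By fact (iii), $h_\alpha$ has $V(r)\simeq r^{-2\alpha}$ and non-normal fluctuations, so $\liminf r^{2\alpha}V(r)>0$ does not suffice for $0<\alpha<1$.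
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Being continuous, $h\not\equiv0$ is not a.e.\ $0$. Let $\omega$ be the modulus of continuity of $\nabla h$. As $\nabla h$ is continuous with compact support, $\omega(t)\to0$ as $t\to0$. Since
\[
h(z+\zeta)+h(z-\zeta)-2h(z)=\int_0^1\big\langle\nabla h(z+s\zeta)-\nabla h(z+(s-1)\zeta),\,\zeta\big\rangle\,ds,
\]
we have $\omega_2(h,1/r)\le r^{-1}\omega(1/r)$. By Corollary~\ref{cor:var}, $V(r)\ge c(h)r^{-2}$ for $r\ge1$. Hence $\omega_2(h,1/r)^2/V(r)\le\omega(1/r)^2/c(h)\to0$, and Theorem~\ref{thm:criterion} applies.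
\end{proof}

\begin{example}\label{ex:log}
Let $h$ be real, compactly supported, smooth off the origin, and equal to $h(z)=x/\log(1/|z|)$, $x=\operatorname{Re}z$, near $0$, with $h(0)=0$. With $\varrho=|z|$ and $\phi(\varrho)=1/\log(1/\varrho)$ we have $\phi'=\phi^2/\varrho$, so
\[
\nabla h=\phi\,\nabla x+x\phi'\,\nabla\varrho\to0\quad\text{and}\quad \Delta h=x(\phi''+3\phi'/\varrho)=O\big(\varrho^{-1}\log^{-2}(1/\varrho)\big)\quad\text{as }\varrho\to0 .
\]
The first relation, together with $h(z)=o(|z|)$, shows that $h\in C^1_0$ with $\nabla h(0)=0$. On the imaginary axis $\nabla h=\phi(\varrho)\nabla x$, so $\nabla h$ is not H\"older continuous with any exponent, and $h\notin C_0^\alpha$ for $\alpha>1$. Since $h$ is $C^1$, its distributional Laplacian has no singular part at the origin, so $\Delta h\in L^2$, i.e.\ $\int|\lambda|^4|\hat h|^2dm<\infty$, and \eqref{eq:V}, \eqref{eq:Mr} give $V(r)=O(r^{-2})$. Thus $V(r)>r^{-2\alpha+\epsilon}$ fails for large $r$ whenever $\alpha\le1$ and $\epsilon>0$, and fact (ii) does not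 apply to $h$ for any $\alpha$. Theorem~\ref{thm:main} does.
\end{example}

\section{The borderline: proof of Theorem \ref{thm:border}}\label{sec:border}

\subsection{Part (a)}

If $\omega_2(h,t)=O(t)$, the criterion of Theorem~\ref{thm:criterion} applies directly whenever $r^2V(r)\to\infty$. Otherwise, as we shall see, $\Delta h\in L^2$, and $h$ can be approximated by smooth functions with an error that is small uniformly in $r$.

\emph{Case 1: $\int|\lambda|^4|\hat h|^2dm=\infty$.} By \eqref{eq:V}, \eqref{eq:Mr} and monotone convergence, $r^2V(r)\ge c\int\min(r^4,|\lambda|^4)|\hat h|^2dm\to\infty$, while $\omega_2(h,1/r)^2=O(r^{-2})$. Theorem~\ref{thm:criterion} applies.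

\emph{Case 2: $\int|\lambda|^4|\hat h|^2dm<\infty$.} (Here no assumption on $\omega_2$ is needed.) The function
\[
r^4M(\lambda/r)=\pi^3|\lambda|^4\sum_{\alpha\ge1}\alpha^{-3}e^{-\pi^2|\lambda|^2/(r^2\alpha)}
\]
increases to $\pi^3\zeta(3)|\lambda|^4$ as $r\to\infty$. So \eqref{eq:V} gives
\[
r^2V(r)\to s^2:=\pi^3\zeta(3)\int|\lambda|^4|\hat h|^2dm\in(0,\infty).
\]
Let $h_\epsilon=h*\chi_\epsilon$ with $\chi_\epsilon=\epsilon^{-2}\chi(\cdot/\epsilon)$ and $\chi$ as in Section~\ref{sec:split}. For small $\epsilon$ the function $h_\epsilon\in C_0^\infty$ is not identically $0$, and in the same way $r^2\operatorname{Var}n(r,h_\epsilon)\to s_\epsilon^2:=\pi^3\zeta(3)\int|\lambda|^4|\hat h_\epsilon|^2dm\in(0,\infty)$. Put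
\[
X_r=r\big(n(r,h)-\mathbb E n(r,h)\big),\qquad X_{r,\epsilon}=r\big(n(r,h_\epsilon)-\mathbb E n(r,h_\epsilon)\big).
\]
By Theorem~\ref{thm:main}, $X_{r,\epsilon}\to N(0,s_\epsilon^2)$ in distribution as $r\to\infty$. Moreover, for all $r$,
\[
\mathbb E|X_r-X_{r,\epsilon}|^2=r^2\operatorname{Var}n(r,h-h_\epsilon)\le\gamma_\epsilon:=\pi^3\zeta(3)\int|\lambda|^4|\hat h|^2\,|1-\hat\chi(\epsilon\lambda)|^2dm,
\]
and $\gamma_\epsilon\to0$ as $\epsilon\to0$ by dominated convergence; likewise $s_\epsilon\to s$. For real $t$,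
\[
\big|\mathbb E e^{itX_r}-e^{-s^2t^2/2}\big|\le|t|\gamma_\epsilon^{1/2}+\big|\mathbb E e^{itX_{r,\epsilon}}-e^{-s_\epsilon^2t^2/2}\big|+\big|e^{-s_\epsilon^2t^2/2}-e^{-s^2t^2/2}\big|.
\]
Letting $r\to\infty$ and then $\epsilon\to0$ we get $X_r\to N(0,s^2)$ in distribution. As $\operatorname{Var}X_r\to s^2>0$, the fluctuations are asymptotically normal. \qed

\subsection{Part (b)}

We build $h$ as a sum of bumps of rapidly decreasing sizes $1/N_j$, all at the origin. At scale $r=N_j$ the $j$-th bump lives on the unit scale of the zeros, and we arrange that it dominates all the others. Then the statistic is governed by the zeros in the unit disk.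

\emph{Regularizing $L$.} Put $\tilde L(s)=\inf_{t\ge1}L(t)\max(1,s/t)$. Then $1\le\tilde L\le L$, $\tilde L$ is nondecreasing, and $\tilde L(s)/s=\inf_{t\ge1}L(t)\max(1/s,1/t)$ is nonincreasing. Also $\tilde L\to\infty$: if $L\ge K$ on $[t_K,\infty)$ and $s\ge Kt_K$, then for $t\ge t_K$ the expression under the infimum is at least $K$, and for $t<t_K$ it is at least $s/t_K\ge K$. Replacing $L$ by $\tilde L$, we may assume that $L$ is nondecreasing and $L(s)/s$ is nonincreasing.

\emph{Construction.} Fix $\varphi\in C_0^\infty$, $\varphi\ge0$, $\varphi\not\equiv0$, supported in the unit disk. Let $\ell_j=j!$ and choose inductively $N_j\ge1$ with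
\[
L(N_j)\ge\ell_j,\qquad N_{j+1}\ge(j+2)^2N_j .
\]
Put $b_j=\ell_j/N_j$ and
\[
h(x)=\sum_{j\ge1}b_j\,\varphi(N_jx).
\]
Since $b_{j+1}/b_j=(j+1)N_j/N_{j+1}\le1/(j+2)\le1/2$, the series converges uniformly. So $h$ is continuous with compact support, and $h\ge b_1\varphi(N_1\,\cdot)$ is not identically $0$. We shall use
\[
\sum_{j\le l}j!\le2\,l!\quad(l\ge1),\qquad \sum_{j>l}b_j\le2b_{l+1}\quad(l\ge0),
\]
the first by induction on $l$.

\emph{Modulus of continuity.} Let $|x-y|=t\in(0,1]$ and $s=1/t$. Let $l\ge0$ satisfy $N_l\le s<N_{l+1}$, with $l=0$ if $s<N_1$. The terms $j\le l$ contribute to $|h(x)-h(y)|$ at most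
\[
C_\varphi t\sum_{j\le l}b_jN_j=C_\varphi t\sum_{j\le l}\ell_j\le2C_\varphi t\,\ell_l\le2C_\varphi t\,L(N_l)\le2C_\varphi\,t\,L(1/t)
\]
(nothing if $l=0$). The terms $j>l$ contribute at most
\[
2\|\varphi\|_\infty\sum_{j>l}b_j\le4\|\varphi\|_\infty\frac{\ell_{l+1}}{N_{l+1}}\le4\|\varphi\|_\infty\frac{L(N_{l+1})}{N_{l+1}}\le4\|\varphi\|_\infty\frac{L(s)}s=4\|\varphi\|_\infty\,t\,L(1/t).
\]
Multiplying $h$ by a small positive constant, which does not affect normality, makes the constant equal to $1$. For the rest of the proof we keep the unscaled $h$.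

\emph{Non-normality along $r=N_j$.} We have
\[
b_j^{-1}n(N_j,h)=\sum_{a\in\mathcal Z}\varphi(a)+\sum_{i\ne j}\frac{b_i}{b_j}\,n(N_j/N_i,\varphi).
\]
For fixed $j$ only the zeros in the disk $\{|z|\le N_j/N_1\}$ are involved. So the sum over $i$ converges absolutely, and its partial sums are bounded by a constant (depending on $j$) times the number of these zeros; in particular, their means converge to the mean of the sum. By \eqref{eq:V} and \eqref{eq:Mr}, the standard deviation of $n(\rho,\varphi)$ is at most $C_\varphi\min(\rho,\rho^{-1})$ for all $\rho>0$. By Minkowski's inequality and Fatou's lemma, applied to the centered partial sums, the standard deviation of the sum over $i\ne j$ is at most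
\[
C_\varphi\sum_{i<j}\frac{b_iN_i}{b_jN_j}+C_\varphi\sum_{i>j}\frac{b_i}{b_j}\frac{N_j}{N_i}
\le C_\varphi\sum_{i<j}\frac{i!}{j!}+C_\varphi\sum_{i>j}\frac{b_i}{b_j}\le\frac{2C_\varphi}j+\frac{2C_\varphi}{j+2}\longrightarrow0
\]
as $j\to\infty$. Let $Y=\sum_a\varphi(a)-\mathbb E\sum_a\varphi(a)$; then $\operatorname{Var}Y>0$ by Corollary~\ref{cor:var}. It follows that
\[
\frac{n(N_j,h)-\mathbb E n(N_j,h)}{\sqrt{\operatorname{Var}n(N_j,h)}}\longrightarrow\frac Y{\sqrt{\operatorname{Var}Y}}\qquad\text{in }L^2 .
\]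
But $Y\ge-\mathbb E\sum_a\varphi(a)$ is bounded below, so $Y$ is not Gaussian. Hence asymptotic normality fails for $h$. \qed

\begin{thebibliography}{9}
\bibitem{NS} Fedor Nazarov, Mikhail Sodin, \emph{Random Complex Zeroes and Random Nodal Lines}, arXiv:1003.4237 (2010).
\end{thebibliography}

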